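\title{Sets in $\mathbb F_2^n$ that meet every large subspace and whose sumsets contain no large subspace}

\begin{abstract}
For $X\subseteq\mathbb F_2^n$ let $\alpha(X)$ be the largest dimension of a subspace with no nonzero element in $X$, and let $\omega(X+X)$ be the largest dimension of a subspace all of whose nonzero elements lie in $X+X$. We construct sets with $\max(\alpha(X),\omega(X+X))=O\big(n^{2/3}(\log n)^{5/3}\big)$, which disproves the conjecture that this maximum is always at least linear in $n$. The sets are intersections of preimages of Hamming balls under random linear maps. A union bound controls $\omega(X+X)$, and a polynomial with nonnegative Fourier expansion controls $\alpha(X)$ for every choice of the maps. We also prove a density version and a converse.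
\end{abstract}

\section{The problem and the results}\label{sec:intro}

Subspace always means linear subspace. For $Y\subseteq\mathbb F_2^n$, let $\alpha(Y)$ be the largest dimension of a subspace $W$ of $\mathbb F_2^n$ with $(W\setminus\{0\})\cap Y=\varnothing$, and let $\omega(Y)$ be the largest dimension of a subspace $W$ with $W\setminus\{0\}\subseteq Y$. Thus $\omega(Y)=\alpha(\mathbb F_2^n\setminus Y)$. The two parameters play the roles of the independence number and the clique number of a graph: $\alpha(Y)$ is small when $Y$ meets every subspace of moderate dimension in a nonzero vector, and $\omega(Y)$ is small when $Y$ misses a nonzero vector of every such subspace.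

Both can be small at once. A subspace of dimension $e$ is spanned by $e$ vectors, so there are at most $2^{ne}$ of them. If $Y$ is a uniformly random subset, the expected number of $e$-dimensional $W$ with $W\setminus\{0\}$ inside $Y$ or inside its complement is at most $2^{ne}\cdot2\cdot2^{-(2^e-1)}$, which is less than $1$ for $e=\lceil2\log_2n\rceil$ and $n$ large. So $\max(\alpha(Y),\omega(Y))$ can be $O(\log n)$.

Now replace $\omega(X)$ by $\omega(X+X)$, where $X+X=\{x+x':x,x'\in X\}$. The random example collapses: for $u\ne0$ the $2^{n-1}$ pairs $\{x,x+u\}$ are disjoint, so $u\notin X+X$ has probability $(3/4)^{2^{n-1}}$, and $\omega(X+X)=n$ with probability tending to $1$. How small can $\max(\alpha(X),\omega(X+X))$ be? A first constraint is that a set with small $\alpha$ is dense.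

\begin{lemma}\label{lem:dense}
If $X\subseteq\mathbb F_2^n$ and $\alpha(X)<n$, then $|X|\ge2^{\,n-\alpha(X)-1}$.
\end{lemma}

\begin{proof}
Let $a=\alpha(X)$ and let $W$ be a uniformly random subspace of dimension $a+1$. By symmetry each nonzero vector lies in $W$ with probability $(2^{a+1}-1)/(2^n-1)$, and $W$ always contains a nonzero element of $X$. Hence $|X|\ge(2^n-1)/(2^{a+1}-1)\ge2^{n-a-1}$, where the last inequality is equivalent to $2^{n-a-1}\ge1$.
\end{proof}

The examples that come to mind first all give a maximum of order $n$.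
\begin{itemize}
\item If $|X|\le2^{n/2}$, then $\alpha(X)\ge n/2-1$ by Lemma~\ref{lem:dense}. If $|X|>2^{n-1}$, then $X$ meets $X+u$ for every $u$, so $\omega(X+X)=n$.
\item If $X$ is a subspace of dimension $s$, then $\alpha(X)=n-s$ and $\omega(X+X)=s$, so the maximum is at least $n/2$.
\item If $X$ is the Hamming ball of radius $\rho\le n/2$ about $0$, then $X+X$ contains all vectors supported on the first $2\rho$ coordinates, so $\omega(X+X)\ge2\rho$. If $\rho=o(n)$, then $|X|\le(en/\rho)^\rho=2^{o(n)}$ and $\alpha(X)\ge n-o(n)$.
\end{itemize}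
The case $n=1$ must be excluded, since $X=\{1\}\subseteq\mathbb F_2^1$ has $\alpha(X)=\omega(X+X)=0$. For $n\ge2$ the maximum is at least $1$, because
\begin{equation}\label{eq:alphazero}
n\ge2\ \text{ and }\ \alpha(X)=0\quad\Longrightarrow\quad\omega(X+X)=n .
\end{equation}
Indeed, $\alpha(X)=0$ means that $X$ contains every nonzero vector; given $u\ne0$, pick $x\notin\{0,u\}$ and write $u=x+(x+u)$.

It is known that there is a constant $C>0$ such that $\max(\alpha(X),\omega(X+X))\ge Cn^{1/7}$ for all $n\ge2$ and all $X\subseteq\mathbb F_2^n$; we do not use this in any proof. The examples above suggest that the truth is linear, and this is the conjecture posed in~\cite{CDGHKN}.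

\begin{conjecture}\label{conj}
There is a constant $C>0$ such that, for all integers $n\ge2$, every $X\subseteq\mathbb F_2^n$ satisfies $\max(\alpha(X),\omega(X+X))\ge Cn$.
\end{conjecture}

We show that the conjecture is false. The main result is a trade-off between the two parameters.

\begin{theorem}\label{thm:main}
For all integers $n\ge2$ and $m\ge1$ there is $X\subseteq\mathbb F_2^n$ with
\[
\alpha(X)\le3400\,\frac{n\,(1+\log_2m)^2}{\sqrt m},\qquad\omega(X+X)\le48\,m\log_2n .
\]
\end{theorem}

Balancing the two bounds, and fixing $m$ instead, give two consequences.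

\begin{corollary}\label{cor:disproof}
For all $n\ge2$ there is $X\subseteq\mathbb F_2^n$ with
\[
\max(\alpha(X),\omega(X+X))\le41000\;n^{2/3}(\log_2n)^{5/3}.
\]
Hence no constant $C>0$ as in Conjecture~\ref{conj} exists.
\end{corollary}

\begin{corollary}\label{cor:asym}
For every $\varepsilon>0$ there is $C_\varepsilon$ such that for all $n\ge2$ some $X\subseteq\mathbb F_2^n$ has $\alpha(X)\le\varepsilon n$ and $\omega(X+X)\le C_\varepsilon\log_2n$.
\end{corollary}

Together with the known lower bound, Corollary~\ref{cor:disproof} shows that the best exponent $\theta$ in a bound $\max(\alpha(X),\omega(X+X))\ge n^{\theta-o(1)}$ satisfies $1/7\le\theta\le2/3$.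

Section~\ref{sec:sumset} defines the sets and bounds $\omega(X+X)$. Section~\ref{sec:density} proves the easier statement in which ``$\alpha(X)$ is small'' is replaced by ``$X$ is dense''; it shows where the exponent $2/3$ comes from. Section~\ref{sec:alpha} reduces the bound on $\alpha(X)$ to the existence of certain polynomials in one variable, Section~\ref{sec:poly} constructs them, and Section~\ref{sec:proof} fixes the parameters. Section~\ref{sec:converse} contains the converse. The results on density and the converse are not needed for the disproof.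

\section{The construction and its sumset}\label{sec:sumset}

Write $|v|$ for the Hamming weight of $v\in\mathbb F_2^M$, the number of its nonzero coordinates. Let $n,M,r\ge1$ and $0\le k<M$ be integers. For linear maps $\Phi_1,\dots,\Phi_r:\mathbb F_2^n\to\mathbb F_2^M$ put $\Phi=(\Phi_1,\dots,\Phi_r)$ and
\[
Z_i(x)=\sum_{l=1}^M(-1)^{\Phi_i(x)_l}=M-2|\Phi_i(x)|,\qquad X(\Phi)=\{x:Z_i(x)>k\text{ for all }i=1,\dots,r\}.
\]
So $x\in X(\Phi)$ if and only if $|\Phi_i(x)|<(M-k)/2$ for all $i$: each $\Phi_i(x)$ lies in a Hamming ball of radius slightly less than $M/2$. Note that $Z_i(0)=M$ and $0\in X(\Phi)$.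

The point of such a ball is that its sumset consists of words of weight less than $M-k$, and this restricts the subspaces that it contains.

\begin{lemma}\label{lem:infoset}
Let $C$ be a subspace of $\mathbb F_2^M$ and let $0\le s\le\dim C$. Then $C$ contains a word of weight at least $s$.
\end{lemma}

\begin{proof}
A matrix whose rows form a basis of $C$ has rank at least $s$, so it has $s$ linearly independent columns, indexed by a set $I$. The projection of $C$ to $\mathbb F_2^I$ has rank $s$, so it is onto, and some word of $C$ equals $1$ on all of $I$.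
\end{proof}

Let $X=X(\Phi)$ and let $U$ be a subspace with $U\setminus\{0\}\subseteq X+X$. If $x,x'\in X$, then $|\Phi_i(x+x')|\le|\Phi_i(x)|+|\Phi_i(x')|<M-k$. The zero word also has weight less than $M-k$, since $k<M$. Lemma~\ref{lem:infoset} therefore gives
\begin{equation}\label{eq:gain}
\dim\Phi_i(U)\le M-k-1\qquad(i=1,\dots,r).
\end{equation}
Each map thus imposes $k+1$ linear conditions on the image of $U$. We call $k+1$ the \emph{gain} of a map.

To force $\dim U$ far below $n$, the total gain $r(k+1)$ should be of order $n$. The obvious product does not achieve this. Let $n=rM$ and let $\Phi_i$ be the projection to the $i$th block of $M$ coordinates. If $\rho$ is the largest integer below $(M-k)/2$, then $X+X$ contains every vector supported on the first $2\rho\ge M-k-2$ coordinates of each block, so $\omega(X+X)\ge n-r(k+2)$, and $r(k+2)=n(k+2)/M$ is small compared with $n$ when $k$ is small compared with $M$. We need $rM$ much larger than $n$, so the maps must overlap, and they must be chosen with some care: $\Phi=0$ gives $X=\mathbb F_2^n$. A random choice works.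 A \emph{random} $\Phi$ means that the $\Phi_i$ are independent and uniform among linear maps; the images under $\Phi_i$ of linearly independent vectors are then independent and uniform, since a linear map is given by arbitrary values on a basis.

\begin{proposition}\label{prop:sumset}
Suppose that $k+1\le M$ and $r(k+1)\ge2n$. For random $\Phi$, $X=X(\Phi)$ and every integer $d\ge1$,
\[
\Pr\big(\omega(X+X)\ge d\big)\le2^{\,r(k+1)(M-d/2)} .
\]
In particular, $\omega(X+X)\le2M$ for some $\Phi$.
\end{proposition}

\begin{proof}
If $d>n$ the probability is $0$, so let $d\le n$. If $\omega(X+X)\ge d$, there is a subspace $U$ of dimension exactly $d$ with $U\setminus\{0\}\subseteq X+X$. By \eqref{eq:gain} there are subspaces $C_1,\dots,C_r$ of $\mathbb F_2^M$, each of dimension exactly $M-k-1\ge0$, with $\Phi_i(U)\subseteq C_i$ for all $i$.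

Fix $U$ and $C_1,\dots,C_r$. The $dr$ images of a basis of $U$ under the maps $\Phi_i$ are independent and uniform, and each lies in the prescribed $C_i$ with probability $2^{-(k+1)}$. So $\Phi_i(U)\subseteq C_i$ for all $i$ with probability $2^{-dr(k+1)}$. There are at most $2^{nd}$ choices of $U$. Each $C_i$ is determined by its orthogonal complement $C_i^\perp$, which is spanned by $k+1$ vectors of $\mathbb F_2^M$, so there are at most $2^{M(k+1)}$ choices of $C_i$. By the union bound and $n\le r(k+1)/2$, the probability is at most
\[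
2^{\,nd+rM(k+1)-dr(k+1)}\le2^{\,r(k+1)(d/2+M-d)}=2^{\,r(k+1)(M-d/2)} .
\]
For $d=2M+1$ this is $2^{-r(k+1)/2}<1$.
\end{proof}

Half of the exponent $dr(k+1)$ pays for the choice of $U$, which is where $r(k+1)\ge2n$ is used; the other half pays for the choice of the $C_i$ as soon as $d>2M$.

\section{The density version}\label{sec:density}

What does each map cost? For $x\ne0$ and random $\Phi_i$, the variable $Z_i(x)$ is a sum of $M$ independent uniform signs, of typical size $\sqrt M$. So for $k\approx\sqrt M$ the condition $Z_i(x)>k$ costs a constant factor in density, while its gain is about $\sqrt M$. This disproportion drives the whole construction. We quantify it with the Paley--Zygmund inequality: if $Y\ge0$ and $0<\mathbb E\,Y^2<\infty$, then $\Pr(Y\ge\theta\,\mathbb E\,Y)\ge(1-\theta)^2(\mathbb E\,Y)^2/\mathbb E\,Y^2$ for $0\le\theta\le1$.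

\begin{lemma}\label{lem:tail}
Let $m,t\ge1$ be integers and let $Z$ be a sum of $mt$ independent uniform signs $\pm1$. Then $\Pr\big(Z\ge t\sqrt{m/2}\big)\ge24^{-t}$.
\end{lemma}

\begin{proof}
Split the signs into $t$ blocks of $m$ and let $S$ be the sum of one block. Then $\mathbb E\,S^2=m$. In the expansion of $S^4$ only the $m$ terms with four equal indices and the $3m(m-1)$ terms with two distinct pairs of equal indices have nonzero mean, so $\mathbb E\,S^4=3m^2-2m\le3m^2$. The Paley--Zygmund inequality with $Y=S^2$ and $\theta=\frac12$ gives $\Pr(S^2\ge m/2)\ge\frac14\cdot\frac{m^2}{3m^2}=\frac1{12}$, and by symmetry $\Pr(S\ge\sqrt{m/2})\ge\frac1{24}$. The blocks are independent, and if every block sum is at least $\sqrt{m/2}$ then $Z\ge t\sqrt{m/2}$.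
\end{proof}

\begin{proposition}\label{prop:density}
Let $n\ge1$, $M\ge3$ and $r=\big\lceil2n/\lceil\sqrt{M/2}\,\rceil\big\rceil$. There is $A\subseteq\mathbb F_2^n$ with $|A|\ge2^{n-7r}$ and $\omega(A+A)<4M$. In particular there are sets of density $2^{-O(n/\sqrt M+1)}$ with $\omega(A+A)<4M$.
\end{proposition}

\begin{proof}
Let $k=\lceil\sqrt{M/2}\,\rceil-1$. Then $k\ge1$ since $M/2>1$; also $k<\sqrt{M/2}$, $k+1\le M$ and $r(k+1)\ge2n$. Let $A=X(\Phi)$ for random $\Phi$. Proposition~\ref{prop:sumset} with $d=4M$ shows that the event $\omega(A+A)\ge4M$ has probability at most $2^{-r(k+1)M}\le32^{-r}$, since $(k+1)M\ge6$.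

For $x\ne0$ the variables $Z_1(x),\dots,Z_r(x)$ are independent sums of $M$ signs, so Lemma~\ref{lem:tail} with one block of $M$ signs gives $\Pr(x\in A)\ge24^{-r}$; and $0\in A$ always. Hence the density $\delta=2^{-n}|A|\in[0,1]$ has $\mathbb E\,\delta\ge24^{-r}$, and
\[
\mathbb E\big[\delta\cdot1_{\{\omega(A+A)<4M\}}\big]\ge24^{-r}-32^{-r}=24^{-r}\big(1-(3/4)^r\big)\ge\tfrac14\,24^{-r}\ge96^{-r}\ge2^{-7r}.
\]
Some $\Phi$ attains at least the mean, and it has both properties. The last assertion follows from $r\le2\sqrt2\,n/\sqrt M+1$.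
\end{proof}

For $M\approx n^{2/3}$ the quantities $n/\sqrt M$ and $M$ balance at $n^{2/3}$. By Lemma~\ref{lem:dense}, density at least $2^{-a-1}$ is necessary for $\alpha(X)\le a<n$. It is not sufficient: the complement of a hyperplane has density $\frac12$ and $\alpha=n-1$. Theorem~\ref{thm:main} asserts that, up to logarithms, our sets behave as well for $\alpha$ as they do for density.

\section{Bounding $\alpha$ by positive definite functions}\label{sec:alpha}

We must show that $X(\Phi)$ meets every subspace $W$ of dimension $e$ somewhat larger than $r$. The randomness of $\Phi$ is hard to exploit here. The events $\{x\in X(\Phi)\}$ for $x\in W\setminus\{0\}$ are pairwise independent, each of some probability $p$, so Chebyshev's inequality bounds the probability that none occurs by $1/(p(2^e-1))$; this is far too weak for a union bound over the at least $2^{e(n-e)}$ subspaces $W$. We argue instead deterministically, for every $\Phi$.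

Let $V$ be a finite-dimensional vector space over $\mathbb F_2$ and write $\mathbb E_V$ for the average over $V$. A \emph{character} of $V$ is a function $\chi(x)=(-1)^{\lambda(x)}$ with $\lambda:V\to\mathbb F_2$ linear. Products of characters are characters, $\chi^2=1$, and $\mathbb E_V\chi$ is $1$ for the trivial character $\chi=1$ and $0$ otherwise. A function $f:V\to\mathbb R$ is \emph{positive definite} if it is a linear combination of characters with nonnegative coefficients. Such a function may take negative values.

\begin{lemma}\label{lem:pd}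
\begin{itemize}
\item[(a)] Sums, products and nonnegative multiples of positive definite functions are positive definite, and $\mathbb E_Vf\ge0$ for positive definite $f$.
\item[(b)] Let $f=\gamma+f'$ with $\gamma\ge0$ constant and $f'$ positive definite. Then $\mathbb E_V[fQ]\ge\gamma\,\mathbb E_VQ$ for every positive definite $Q$. If $f_1,\dots,f_s$ are of this form with constants $\gamma_1,\dots,\gamma_s$, then $\mathbb E_V\prod_if_i\ge\prod_i\gamma_i$.
\item[(c)] Let $g$ be a polynomial with nonnegative coefficients, let $\chi_1,\dots,\chi_M$ be characters of $V$, not necessarily distinct, and let $Z$ be a sum of $M$ independent uniform signs. Then $\mathbb E\,g(Z)\ge0$ and $g(\chi_1+\dots+\chi_M)=\mathbb E\,g(Z)+f'$ with $f'$ positive definite.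
\end{itemize}
\end{lemma}

\begin{proof}
Part (a) follows from the properties of characters just listed. For (b), $\mathbb E_V[fQ]=\gamma\,\mathbb E_VQ+\mathbb E_V[f'Q]$ and the last term is nonnegative by (a). Each $f_i$ is positive definite, so the second claim follows by removing one factor at a time. For (c), expand each power $(\epsilon_1+\dots+\epsilon_M)^b$ and use $\epsilon_l^2=1$. This gives numbers $a_S\ge0$, for $S\subseteq\{1,\dots,M\}$, with
\[
g(\epsilon_1+\dots+\epsilon_M)=\sum_Sa_S\prod_{l\in S}\epsilon_l\qquad\text{for all signs }\epsilon_1,\dots,\epsilon_M .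
\]
Averaging over uniform signs gives $a_\varnothing=\mathbb E\,g(Z)$. Now substitute $\epsilon_l=\chi_l(x)$.
\end{proof}

Part (c) is the reason why nothing need be assumed about $\Phi$. On a subspace $W$ of $\mathbb F_2^n$, the function $Z_i$ is the sum of the $M$ characters $(-1)^{\Phi_i(x)_l}$. Linear relations among these characters make further products trivial, and this can only increase an average.

\begin{example}\label{ex:three}
Let $M=3$ and $k=0$, so that $Z_i$ takes values in $\{-3,-1,1,3\}$ and $X=X(\Phi)$ is the set where every $\Phi_i(x)$ has weight at most $1$. We claim that $\alpha(X)\le2r$ for every $\Phi$. Take $g(z)=(z+1)(z+3)=z^2+4z+3$, which vanishes at the two excluded values. For signs $\epsilon_1,\epsilon_2,\epsilon_3$,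
\[
g(\epsilon_1+\epsilon_2+\epsilon_3)=6+4(\epsilon_1+\epsilon_2+\epsilon_3)+2(\epsilon_1\epsilon_2+\epsilon_1\epsilon_3+\epsilon_2\epsilon_3).
\]
Let $W$ have dimension $e$ and contain no nonzero element of $X$, and let $P=\prod_ig(Z_i)$ on $W$. At every nonzero $x\in W$ some factor vanishes, so $\sum_{x\in W}P(x)=P(0)=g(3)^r=24^r$. By Lemma~\ref{lem:pd}(b), $\mathbb E_WP\ge6^r$. Hence $2^e6^r\le24^r$, that is, $e\le2r$. The bound is attained for $r=1$, $n=3$ and $\Phi_1$ the identity, by the subspace of words of even weight.
\end{example}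

In the example each map contributes $\log_2\big(g(M)/\mathbb E\,g(Z)\big)=2$ to the bound on $\alpha$. We call this number the \emph{cost} of a map. With $r\approx2n/(k+1)$ as in Proposition~\ref{prop:sumset}, the bound on $\alpha$ is about $2n\cdot\text{cost}/\text{gain}$. In the example the gain is only $1$; we need large $k$ and a cost much smaller than $k$.

Let $\Lambda=\{-M,-M+2,\dots,M\}$ be the set of possible values of $Z_i$. For $k\ge2$ the argument of the example breaks down: $\Lambda$ has a positive element $z\le k$, and a nonzero polynomial with nonnegative coefficients is positive there. On the negative elements of $\Lambda$ one might ask only for $g\le0$. For $r=1$ this is enough: if $M$ is odd and $k=0$, then $g(z)=z+1$ gives $2^e\le M+1$ in the same way. For $r\ge2$ it fails, since two negative factors have a positive product. So we keep $g\ge0$, ask only that $g$ be dominated on the excluded values by an error function $c+h$, and subtract from $P$ one error term for each $i$, as in a union bound. The constant $c$ and the polynomial $h$ are the two kinds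 of error whose averages Lemma~\ref{lem:pd} can compare with $\mathbb E_WP$.

\begin{proposition}\label{prop:alpha}
Let $M,r\ge1$ and $0\le k<M$ be integers and let $Z$ be a sum of $M$ independent uniform signs. Let $g(z)=\sum_bg_bz^b$ and $h(z)=\sum_bh_bz^b$ be real polynomials, let $c,\eta\ge0$, and put $\gamma=\mathbb E\,g(Z)$. Suppose that
\begin{itemize}
\item[(C1)] $g_b\ge0$ and $|h_b|\le\eta\,g_b$ for all $b$;
\item[(C2)] $g(z)\ge0$ and $h(z)\ge0$ for all $z\in\Lambda$;
\item[(C3)] $g(z)\le c+h(z)$ for all $z\in\Lambda$ with $z\le k$;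
\item[(C4)] $\gamma>0$, $\ 4rc\le\gamma$ and $4r\eta\le1$.
\end{itemize}
Then for every $n$ and all linear maps $\Phi_1,\dots,\Phi_r:\mathbb F_2^n\to\mathbb F_2^M$,
\[
\alpha(X(\Phi))\le1+r\log_2\frac{g(M)}{\gamma}.
\]
\end{proposition}

\begin{proof}
Let $W$ be a subspace of dimension $e$ with no nonzero element in $X=X(\Phi)$. On $W$ define
\[
P=\prod_{i=1}^rg(Z_i),\qquad Q_i=\prod_{j\ne i}g(Z_j),\qquad F=P-\sum_{i=1}^r\big(c+h(Z_i)\big)Q_i .
\]

\emph{Upper bound.} By (C2) every subtracted term $(c+h(Z_i))Q_i$ is nonnegative at every point. Hence $F(0)\le P(0)=g(M)^r$. If $x\in W\setminus\{0\}$, then $x\notin X$, so $Z_{i}(x)\le k$ for some $i$. Dropping all subtracted terms but the $i$th, we get from (C3)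
\[
F(x)\le\big(g(Z_i(x))-c-h(Z_i(x))\big)Q_i(x)\le0 .
\]
Therefore $2^e\,\mathbb E_WF=\sum_{x\in W}F(x)\le g(M)^r$.

\emph{Lower bound.} By (C1) and Lemma~\ref{lem:pd}(c), each $g(Z_i)$ is $\gamma$ plus a positive definite function on $W$, and so each $Q_i$ is positive definite. As $P=g(Z_i)Q_i$, Lemma~\ref{lem:pd}(b) gives
\[
\mathbb E_WQ_i\le\frac{\mathbb E_WP}{\gamma},\qquad\mathbb E_WP\ge\gamma^r .
\]
The function $h(Z_i)$ need not be positive definite, but each $Z_i^bQ_i$ is, so $\mathbb E_W[Z_i^bQ_i]\ge0$ for all $b\ge0$, and (C1) gives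
\[
\mathbb E_W[h(Z_i)Q_i]=\sum_bh_b\,\mathbb E_W[Z_i^bQ_i]\le\eta\sum_bg_b\,\mathbb E_W[Z_i^bQ_i]=\eta\,\mathbb E_WP .
\]
With (C4) we obtain
\[
\mathbb E_WF\ge\Big(1-\frac{rc}{\gamma}-r\eta\Big)\mathbb E_WP\ge\Big(1-\frac14-\frac14\Big)\mathbb E_WP\ge\frac12\gamma^r .
\]
The two bounds give $2^{e-1}\gamma^r\le g(M)^r$, which is the claim.
\end{proof}

\section{The polynomials}\label{sec:poly}

Since each error occurs $r$ times, (C4) asks that it be of relative size at most $1/(4r)$. We achieve this by taking $2t$-th powers with $t\approx\log_2r$; the even exponent also gives (C2). The excluded range $[-M,k]$ is treated in two parts.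

On $[-k,k]$ we bound $g$ by the constant $c=g(k)$, and we need $\gamma\ge2^tg(k)$. By Lemma~\ref{lem:tail} with $M=mt$, the variable $Z$ reaches $t\sqrt{m/2}$ with probability at least $24^{-t}$. If $15k\le t\sqrt{m/2}$ and $g$ has the factor $(z+k)^{2t}$, then passing from $k$ to $15k$ multiplies $g$ by at least $8^{2t}$, which outweighs $24^{-t}$. This fixes the gain at about $t\sqrt m$.

On $[-M,-k)$ a constant does not suffice: $(z+k)^{2t}$ is nearly as large at $-M$ as at $M$. Nor can we afford a root at each negative element of $\Lambda$. The estimate $\gamma\ge24^{-t}g(15k)$ charges each factor $z+B$ of $g$ the amount $\log_2\frac{M+B}{15k+B}$, which for $0<B\le M$ and $k\le M/22$ is at least $\log_2\frac{44}{37}$; so about $M/2$ roots would be charged more than a constant times the gain. Instead we put a root of order $2t$ at $-B$ for each $B$ in the dyadic sequence $k,2k,4k,\dots$. For $z\in(-2B,-B]$ the factor $(z+B)^{2t}$ is smaller by $9^{-t}$ than its mirror image $(z-B)^{2t}$, and the mirror image has the same coefficients up to sign. This is exactly the situation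 that (C1) and (C3) allow. There are $O(1+\log m)$ scales, each charged $O(t(1+\log m))$, and this is the origin of the factor $(1+\log_2m)^2$ in Theorem~\ref{thm:main}.

Let $t\ge22$ and $m\ge1$ be integers, and put
\[
M=mt,\qquad k=\lfloor t\sqrt m/22\rfloor,\qquad J=\lfloor\log_2(M/k)\rfloor,\qquad B_j=2^jk\quad(0\le j\le J).
\]
Since $t\sqrt m/22\ge1$ and $\lfloor y\rfloor\ge y/2$ for $y\ge1$, we have
\begin{equation}\label{eq:k}
k\ge1,\qquad k\ge\frac{t\sqrt m}{44},\qquad k+1>\frac{t\sqrt m}{22},\qquad k+1\le\frac M{22}+1\le M .
\end{equation}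
In particular $J\ge0$ is well defined and $B_J\le M<2B_J$. From $M/k\le44\sqrt m$ we get $J\le6+\frac12\log_2m$. Define
\[
g(z)=\prod_{j=0}^J(z+B_j)^{2t},\qquad h_j(z)=(z-B_j)^{2t}\prod_{i\ne j}(z+B_i)^{2t},\qquad h(z)=9^{-t}\sum_{j=0}^Jh_j(z),
\]
and let $\gamma=\mathbb E\,g(Z)$, where $Z$ is a sum of $M$ independent uniform signs.

\begin{lemma}\label{lem:poly}
With this notation:
\begin{itemize}
\item[(a)] $g,h\ge0$ on $\mathbb R$; the coefficients of $g$ are nonnegative, and each coefficient of $h$ is at most $(J+1)9^{-t}$ times the corresponding coefficient of $g$ in absolute value;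
\item[(b)] $g(z)\le g(k)+h(z)$ for $-M\le z\le k$;
\item[(c)] $\gamma\ge2^tg(k)>0$;
\item[(d)] $\log_2\big(g(M)/\gamma\big)\le t\big(5+(J+1)(J+4)\big)\le75\,t\,(1+\log_2m)^2$.
\end{itemize}
\end{lemma}

\begin{proof}
(a) All exponents are even, so $g,h_j,h\ge0$. All $B_j$ are positive, so $g$ has nonnegative coefficients. The coefficients of $(z-B_j)^{2t}$ have the same absolute values as those of $(z+B_j)^{2t}$, and $\prod_{i\ne j}(z+B_i)^{2t}$ has nonnegative coefficients. By the triangle inequality each coefficient of $h_j$ is at most the corresponding coefficient of $g$ in absolute value. Sum over the $J+1$ values of $j$.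

(b) If $|z|\le k$, then $0\le z+B_j\le k+B_j$ for all $j$, so $g(z)\le g(k)$. If $-M\le z<-k$, put $y=-z\in(k,M]$. The intervals $[B_j,2B_j)$ cover $[k,2B_J)\supseteq(k,M]$, so $B_j\le y<2B_j$ for some $j$. Then $3(y-B_j)\le y+B_j$, that is, $|z+B_j|\le\frac13|z-B_j|$, and so $g(z)\le9^{-t}h_j(z)\le h(z)$. In both cases the remaining term on the right side of (b) is nonnegative.

(c) We have $15k\le\frac{15}{22}t\sqrt m\le t\sqrt{m/2}$, because $(15/22)^2=225/484<\frac12$. As $g$ is nonnegative everywhere and increasing on $[0,\infty)$, Lemma~\ref{lem:tail} gives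
\begin{equation}\label{eq:gamma}
\gamma\ge24^{-t}g(15k).
\end{equation}
In $g(15k)/g(k)$ the factor $j=0$ equals $(16k/2k)^{2t}=64^t$ and the other factors are at least $1$. So $\gamma\ge(64/24)^tg(k)\ge2^tg(k)$.

(d) By \eqref{eq:gamma} and $B_j\le M$,
\[
\frac{g(M)}\gamma\le24^t\prod_{j=0}^J\Big(\frac{M+B_j}{15k+B_j}\Big)^{2t}\le24^t\prod_{j=0}^J\Big(\frac{2M}{B_j}\Big)^{2t}.
\]
Since $M/k<2^{J+1}$, we have $2M/B_j=2^{1-j}M/k<2^{J+2-j}$, and $\sum_{j=0}^J(J+2-j)=2+3+\dots+(J+2)=\frac12(J+1)(J+4)$. With $\log_224<5$ this gives the first bound. For the second let $\ell=\log_2m\ge0$. Then $J\le6+\ell/2$, so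
\[
5+(J+1)(J+4)\le5+\Big(7+\frac\ell2\Big)\Big(10+\frac\ell2\Big)=75+\frac{17}2\ell+\frac14\ell^2\le75(1+\ell)^2 .\qedhere
\]
\end{proof}

The gain is thus of order $t\sqrt m$ and the cost is $O(t(1+\log m)^2)$. The factor $t$ cancels in their ratio and survives only in the bound $\omega(X+X)\le2M=2mt$.

\section{Proof of Theorem~\ref{thm:main} and its corollaries}\label{sec:proof}

\begin{proof}[Proof of Theorem~\ref{thm:main}]
Let $t=22+\lceil\log_2n\rceil$ and let $M,k,J,g,h,\gamma$ be as in Section~\ref{sec:poly}. As $\log_2n\ge1$, we have $t\le23+\log_2n\le24\log_2n$, so $M\le24\,m\log_2n$.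

If $M\ge n$, take $X=\mathbb F_2^n$. Then $\alpha(X)=0$ and $\omega(X+X)=n\le M$, and both bounds hold. So assume $M<n$, and put $r=\lceil2n/(k+1)\rceil$.

By \eqref{eq:k} and the choice of $r$, the hypotheses $k+1\le M$ and $r(k+1)\ge2n$ of Proposition~\ref{prop:sumset} hold. Fix $\Phi$ such that $X=X(\Phi)$ has $\omega(X+X)\le2M\le48\,m\log_2n$.

We apply Proposition~\ref{prop:alpha} with $c=g(k)$ and $\eta=(J+1)9^{-t}$. Conditions (C1) and (C2) are Lemma~\ref{lem:poly}(a), and (C3) is Lemma~\ref{lem:poly}(b). For (C4), note that $k+1\ge2$ gives $r\le n$, so $4r\le4n\le2^t$ by the choice of $t$, and $4rc\le2^tg(k)\le\gamma$ by Lemma~\ref{lem:poly}(c). Moreover $J\le\log_2M\le\log_2n\le t$, so $J+1\le4^t$ and $4r(J+1)\le2^t4^t\le9^t$, that is, $4r\eta\le1$.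

It remains to bound $r$. By \eqref{eq:k} and $t\sqrt m\le M<n$,
\[
r\le\frac{2n}{k+1}+1\le\frac{44n}{t\sqrt m}+1\le\frac{45n}{t\sqrt m}.
\]
Proposition~\ref{prop:alpha} and Lemma~\ref{lem:poly}(d) now give
\[
\alpha(X)\le1+\frac{45n}{t\sqrt m}\cdot75\,t(1+\log_2m)^2=1+3375\,\frac{n(1+\log_2m)^2}{\sqrt m}\le3400\,\frac{n(1+\log_2m)^2}{\sqrt m},
\]
where the last step uses $n/\sqrt m\ge1$, which holds since $m\le M<n$.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:disproof}]
Let $L=\log_2n\ge1$ and apply Theorem~\ref{thm:main} with $m=\lceil(nL)^{2/3}\rceil$, so that $(nL)^{2/3}\le m\le2(nL)^{2/3}$. Then $\omega(X+X)\le48mL\le96\,n^{2/3}L^{5/3}$. Since $\log_2L\le L$, we have $\log_2m\le1+\frac23(L+\log_2L)\le1+\frac43L$, and hence $(1+\log_2m)^2\le(2+\frac43L)^2\le(\frac{10}3L)^2\le12L^2$. Therefore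
\[
\alpha(X)\le3400\cdot12\,\frac{nL^2}{(nL)^{1/3}}\le41000\,n^{2/3}L^{5/3}.
\]
Since $n^{2/3}(\log_2n)^{5/3}=o(n)$, the conjecture fails.
\end{proof}

\begin{proof}[Proof of Corollary~\ref{cor:asym}]
Since $(1+\log_2m)^2/\sqrt m\to0$, there is $m=m(\varepsilon)$ with $3400(1+\log_2m)^2/\sqrt m\le\varepsilon$. Apply Theorem~\ref{thm:main} and put $C_\varepsilon=48m$.
\end{proof}

\section{A converse}\label{sec:converse}

In the other direction, a small value of $\alpha(X)$ does force subspaces in $X+X$. The proof uses $\alpha(X)$ only through the density bound of Lemma~\ref{lem:dense}, and then positive definiteness once more.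

\begin{proposition}\label{prop:converse}
Let $X\subseteq\mathbb F_2^n$. If $d\ge1$ and $2(\alpha(X)+1)(2^d-1)+d\le n$, then $\omega(X+X)\ge d$.
\end{proposition}

\begin{proof}
Let $V=\mathbb F_2^n$, $a=\alpha(X)$ and $\delta=2^{-n}|X|$. The hypothesis gives $a<n$, so $\delta\ge2^{-(a+1)}$ by Lemma~\ref{lem:dense}. Let
\[
f(u)=2^{-n}\,\#\{x:x\in X,\ x+u\in X\}\in[0,1],
\]
so that $f(u)>0$ if and only if $u\in X+X$. The characters of $V$ form an orthonormal basis of the real functions on $V$, so $1_X=\sum_\chi a_\chi\chi$ with $a_\chi=\mathbb E_V[1_X\chi]$ real, and the coefficient of the trivial character is $\delta$. Using $\psi(x+u)=\psi(x)\psi(u)$ and orthonormality,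
\[
f(u)=\mathbb E_{x}\,1_X(x)1_X(x+u)=\sum_{\chi,\psi}a_\chi a_\psi\,\psi(u)\,\mathbb E_V[\chi\psi]=\sum_\chi a_\chi^2\,\chi(u).
\]
Thus $f$ is $\delta^2$ plus a positive definite function. For $\lambda\in\mathbb F_2^d$ the map $(u_1,\dots,u_d)\mapsto\lambda_1u_1+\dots+\lambda_du_d$ from $V^d$ to $V$ is linear, so composing with it turns characters into characters, and $f(\lambda_1u_1+\dots+\lambda_du_d)$ is $\delta^2$ plus a positive definite function on $V^d$. Lemma~\ref{lem:pd}(b) and the hypothesis give
\[
\mathbb E_{u_1,\dots,u_d}\prod_{0\ne\lambda\in\mathbb F_2^d}f(\lambda_1u_1+\dots+\lambda_du_d)\ge\delta^{\,2(2^d-1)}\ge2^{-2(a+1)(2^d-1)}\ge2^{d-n}.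
\]
A tuple is linearly dependent if and only if one of the $2^d-1$ nontrivial combinations vanishes, and each does so with probability $2^{-n}$. Since $0\le f\le1$, the dependent tuples contribute at most $(2^d-1)2^{-n}<2^{d-n}$ to the average. So the product is positive for some linearly independent tuple. Its span has dimension $d$, and all nonzero elements of the span lie in $X+X$.
\end{proof}

\begin{corollary}\label{cor:converse}
Let $0<\varepsilon\le\frac18$ and $n\ge2/\varepsilon$. If $X\subseteq\mathbb F_2^n$ has $\alpha(X)\le\varepsilon n$, then $\omega(X+X)\ge\lfloor\log_2\frac1{4\varepsilon}\rfloor$.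
\end{corollary}

\begin{proof}
Put $d=\lfloor\log_2\frac1{4\varepsilon}\rfloor$. Then $d\ge1$ as $\varepsilon\le\frac18$, and $2^d\le\frac1{4\varepsilon}$. Hence $2\alpha(X)(2^d-1)\le2\varepsilon n\,2^d\le\frac n2$, and $2(2^d-1)+d\le3\cdot2^d\le\frac3{4\varepsilon}\le\frac n2$ as $n\ge2/\varepsilon$. Adding the two inequalities gives the hypothesis of Proposition~\ref{prop:converse}.
\end{proof}

\begin{remark}
The lower bound in Corollary~\ref{cor:converse} does not grow with $n$. It therefore does not bound the constant $C_\varepsilon$ of Corollary~\ref{cor:asym} from below for large $n$, and we claim no such bound. Since Corollary~\ref{cor:asym} is stated for all $n\ge2$, the constant must nevertheless tend to infinity as $\varepsilon\to0$, because of small $n$. Let $\varepsilon<\frac13$ and $n=\lceil1/\varepsilon\rceil-1\ge2$, so that $n<1/\varepsilon$. If $\alpha(X)\le\varepsilon n<1$, then $\alpha(X)=0$, and $\omega(X+X)=n$ by \eqref{eq:alphazero}. So $C_\varepsilon\ge n/\log_2n$, which tends to infinity as $\varepsilon\to0$.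
\end{remark}

\begin{thebibliography}{1}

\bibitem{CDGHKN}
Carolyn Chun, James Dylan Douthitt, Wayne Ge, Tony Huynh, Matthew E. Kroeker, Peter Nelson,
\emph{Rainbow triangles and the Erd\H{o}s-Hajnal problem in projective geometries},
arXiv:2505.13781 (2025).

\end{thebibliography}
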